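\title{Uniform definitions of types over finite sets need not be NIP}

\begin{abstract}
A formula $\varphi(x,y)$ is NIP in a theory $T$ if and only if $\varphi$-types over finite sets are uniformly definable in $T$. We show that the defining formula cannot in general be chosen NIP: there is a complete theory and a formula of VC-dimension $2$ all of whose uniform definitions have the independence property. The formula is the membership relation between elements and halfspaces of the right-angled Coxeter group of Henson's triangle-free graph. The obstruction applies to all automorphism-invariant relations and, in a related theory, to formulas with parameters. The value $2$ is optimal: a formula of VC-dimension at most $1$ always has a uniform definition of VC-dimension at most $3$.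
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{VC-dimension, types, and uniform definitions}

Languages may be many-sorted, and sorts are nonempty. The letters $x,y,z$ denote finite tuples of variables, and $M^x$ is the set of tuples from a structure $M$ of the sorts of $x$.

A family $\mathcal F$ of subsets of a set $P$ \emph{shatters} $A\subseteq P$ if every subset of $A$ is a \emph{trace} $A\cap S$ with $S\in\mathcal F$. The \emph{VC-dimension} of $\mathcal F$ is the supremum of the sizes of the finite sets that it shatters. The VC-dimension of a formula $\varphi(x,y)$ in $M$ is that of the family of sets $\varphi(b,M^y)=\{a\in M^y: M\models\varphi(b,a)\}$, $b\in M^x$. We will also meet relations $R\subseteq Y\times Y^k$ and formulas $\psi(y,z)$ whose first argument is $y$; their VC-dimension is that of the family of sets $R(\cdot,c)$, $c\in Y^k$, respectively $\psi(M^y,c)$, $c\in M^z$. So every numerical VC-dimension in this paper refers to a family of subsets of $M^y$. We use two standard facts.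
\begin{itemize}
\item[(V1)] \emph{Duality.} Let $R\subseteq P\times Q$. If the sets $R(\cdot,q)$ shatter a set of size $2^n$, then the sets $R(p,\cdot)$ shatter a set of size $n$. Indeed, index the shattered set as $\{p_S:S\subseteq\{1,\dots,n\}\}$ and choose $q_i$ with $R(p_S,q_i)\iff i\in S$; then $\{q_1,\dots,q_n\}$ has $n$ elements and is shattered. So finiteness of the VC-dimension, and the existence of a uniform bound, do not depend on which side of the partition is used.
\item[(V2)] \emph{The Sauer--Shelah lemma.} If $\mathcal F$ shatters no set of size $d+1$, then $\mathcal F$ has at most $\sum_{i=0}^{d}\binom ni$ traces on any set of size $n$. Since this bound is polynomial in $n$, a finite union of families of finite VC-dimension has finite VC-dimension.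
\end{itemize}
A formula is \emph{NIP in $T$} if its VC-dimension is bounded uniformly over all models of $T$; otherwise it \emph{has IP}, the independence property. For each $m$, ``the VC-dimension of $\varphi$ is at most $m$'' is a first-order sentence. Hence, when $T$ is complete, the VC-dimension can be computed in any one model.

Let $A\subseteq M^y$. A \emph{complete $\varphi$-type over $A$} is a maximal set $p$ of formulas $\varphi(x,a)$, $\neg\varphi(x,a)$ with $a\in A$ such that every finite subset of $p$ is satisfied by some element of $M^x$; the set of these types is $S_\varphi(A)$. We only consider finite $A$. Then $p$ itself is satisfied by some $b\in M^x$, we write $p=\operatorname{tp}_\varphi(b/A)$, and $p$ carries the same information as the trace $A\cap\varphi(b,M^y)$.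

\begin{definition}\label{def:udtfs}
The formula $\varphi(x,y)$ has \emph{uniform definability of types over finite sets} (UDTFS) in $T$ if there is a formula $\psi(y,z)$, where $z=(z_1,\dots,z_k)$ and each $z_j$ is of the same sort as $y$, such that for every $M\models T$, every finite $A\subseteq M^y$ with $|A|\ge2$ and every $p\in S_\varphi(A)$ there is $c\in A^k$ with
\[
\varphi(x,a)\in p\iff M\models\psi(a,c)\qquad\text{for all }a\in A .
\]
Such a $\psi$ is a \emph{witness} of UDTFS, and we say that $\psi(\cdot,c)$ \emph{defines} $p$.
\end{definition}

A witness compresses each trace on $A$ into $k$ elements of $A$, and $\psi$ is the decoding rule. This bounds the VC-dimension of $\varphi$: if $A$ is shattered and $|A|=n\ge2$, then $2^n=|S_\varphi(A)|\le n^k$. The converse also holds.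

\begin{theorem}[see \cite{EK}]\label{thm:EK}
For any theory $T$ and formula $\varphi(x,y)$, the formula $\varphi$ is NIP in $T$ if and only if it has UDTFS in $T$.
\end{theorem}

The following question about strengthening Theorem~\ref{thm:EK} comes from Eshel and Kaplan \cite{EK}.

\begin{quote}
\emph{If $\varphi(x,y)$ is NIP in $T$, can UDTFS of $\varphi$ in $T$ always be witnessed by a formula $\psi(y,z)$ that is itself NIP in $T$?}
\end{quote}

The question has content only if some formula has IP in $T$. The simplest examples suggest a positive answer.

\begin{example}\label{ex:order}
Let $T$ be any theory in which $\le$ is a linear order, and let $\varphi(x,y)$ be $x\le y$. A trace on a finite set $A$ is either empty or the set of $a\in A$ with $c\le a$, where $c$ is the least element of the trace. So $\psi(y;z,u,u'):=(u=u'\wedge z\le y)$ is a witness; the empty trace is coded by $u\ne u'$, which is possible because $|A|\ge 2$. The sets $\psi(M;c,e,e')$ form a chain under inclusion, so they shatter no two-element set, however complicated the rest of $T$ is.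
\end{example}

In this example the sets defined by $\psi$ look like the sets defined by $\varphi$, and one might expect this in general, since $\psi(\cdot,c)$ imitates some $\varphi(b,\cdot)$. There are two reasons for doubt. The imitation is only required on a finite set $A$ that contains the entries of $c$; elsewhere $\psi(\cdot,c)$ is unconstrained. And $\psi$ relates tuples of the sort of $y$ to each other, so a $\psi$ built from $\varphi$ will usually quantify over $x$, and quantification can destroy NIP (see Remark~\ref{rem:crossIP}).

\subsection{Results}

The answer is negative. In Section~\ref{sec:group} we construct a two-sorted structure $M=(X,Y;\varphi)$ with a single binary relation $\varphi\subseteq X\times Y$ (Definition~\ref{def:M}): $X$ is the right-angled Coxeter group of Henson's triangle-free graph, $Y$ is its set of halfspaces, and $\varphi$ is membership. Let $T=\operatorname{Th}(M)$. A relation $R\subseteq Y\times Y^k$ is \emph{$\operatorname{Aut}(M)$-invariant} if $R(a,c)\iff R(\sigma a,\sigma c)$ for every automorphism $\sigma$ of $M$.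

\begin{theorem}\label{thm:main}
The formula $\varphi$ has VC-dimension exactly $2$ in $M$. Let $k\ge0$ and let $R\subseteq Y\times Y^k$ be $\operatorname{Aut}(M)$-invariant. Suppose that for every $A\subseteq Y$ with $|A|=2k+2$ and every $p\in S_\varphi(A)$ there is $c\in A^k$ with $\varphi(x,a)\in p\iff R(a,c)$ for all $a\in A$. Then $R$ has infinite VC-dimension.

Consequently $\varphi$ is NIP in the complete theory $T$, and every formula $\psi(y,z)$ witnessing UDTFS of $\varphi$ in $T$ has IP.
\end{theorem}

Witnesses exist by Theorem~\ref{thm:EK}, so the last statement is not vacuous. The theorem excludes more than first-order definitions: relations defined without parameters in infinitary or second-order logic are also invariant. Only types over sets of the single size $2k+2$ are used.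

One may try to repair the question by allowing $\psi$ to use fixed parameters from the model. Let $M^\infty=(X^\infty,Y^\infty;\varphi)$ be the disjoint union of copies $M_i=(X_i,Y_i;\varphi)$, $i\in\mathbb N$, of $M$, with $\varphi(b,a)$ false when $b$ and $a$ lie in different copies. Let $T^\infty=\operatorname{Th}(M^\infty)$ in the language $\{\varphi\}$.

\begin{theorem}\label{thm:param}
The formula $\varphi$ has VC-dimension $2$ in $T^\infty$. In no model $N=(X_N,Y_N;\varphi)$ of $T^\infty$ is there a formula $\psi(y,z,d)$ with parameters $d$ from $N$, of finite VC-dimension in $N$ as a relation between $y$ and $z=(z_1,\dots,z_k)$, such that for every finite $A\subseteq Y_N$ with $|A|\ge2$ every $p\in S_\varphi(A)$ is defined by $\psi(\cdot,c,d)$ for some $c\in A^k$.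
\end{theorem}

Below VC-dimension $2$, the behavior of Example~\ref{ex:order} is the rule.

\begin{theorem}\label{thm:dim1}
Let $T$ be any theory and $\varphi(x,y)$ a formula such that in every $M\models T$ no two-element subset of $M^y$ is shattered by $\{\varphi(b,M^y):b\in M^x\}$. Then UDTFS of $\varphi$ in $T$ is witnessed by a formula $\psi(y;z,u,u')$ that is NIP in $T$, of VC-dimension at most $3$.
\end{theorem}

Thus $2$ is the least VC-dimension at which an NIP witness can fail to exist.

We prove Theorem~\ref{thm:dim1} first, in Section~\ref{sec:dim1}, because its proof shows at which point a counterexample must differ: two elements of $M^y$ must be able to ``cross''. Section~\ref{sec:symmetry} isolates a symmetry property that forces every invariant definition to detect crossing. Section~\ref{sec:group} realizes this property in a structure of VC-dimension $2$, and Sections~\ref{sec:proof} and~\ref{sec:param} conclude.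

\section{Formulas of VC-dimension at most one}\label{sec:dim1}

Let $T$ and $\varphi$ be as in Theorem~\ref{thm:dim1}, fix $M\models T$, and put $X=M^x$. Complements $U^c$ are taken in $X$. We take the dual point of view: each $a\in M^y$ cuts $X$ into two \emph{sides}
\[
D_a^1=D_a=\{b\in X: M\models\varphi(b,a)\},\qquad D_a^0=D_a^c ,
\]
and $\operatorname{tp}_\varphi(b/A)$ is the choice, for each $a\in A$, of the side of $a$ that contains $b$. Call $U,D\subseteq X$ \emph{nested} if one of the four sets $U\cap D$, $U\cap D^c$, $U^c\cap D$, $U^c\cap D^c$ is empty. Any side $U$ of $c$ and any side $D$ of $a$ are nested. For $a\ne c$ this says that $\{a,c\}$ is not shattered; for $a=c$ we have $D\in\{U,U^c\}$.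

The plan is to remember only a minimal side $U$ containing $b$ and to recover the other sides from it. Take $x\le y$ on $\mathbb R$, $A=\{1,2,3,4\}$ and $b=5/2$. The sides containing $b$ are $(1,\infty)$, $(2,\infty)$, $(-\infty,3]$ and $(-\infty,4]$, and $U=(-\infty,3]$ is minimal among them. The last two sides are recognized because they contain $U$. The first two do not contain $U$; they contain $U^c$ and meet $U$, which says that their complements are proper subsets of $U$. These are the only two patterns.

\begin{definition}
Let $\emptyset\ne U\ne X$. A set $D\subseteq X$ is \emph{$U$-large} if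
\[
\text{(L1)}\quad U\subseteq D,\qquad\text{or}\qquad\text{(L2)}\quad U^c\subseteq D\ \text{ and }\ U\cap D\ne\emptyset .
\]
\end{definition}

\begin{lemma}\label{lem:large}
Let $\emptyset\ne U\ne X$.
\begin{itemize}
\item[(i)] Any two $U$-large sets intersect.
\item[(ii)] If $D$ and $U$ are nested, then exactly one of $D$, $D^c$ is $U$-large.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $D,D'$ be $U$-large. If both satisfy (L1), then $D\cap D'\supseteq U\ne\emptyset$. If $D$ satisfies (L1) and $D'$ satisfies (L2), then $D\cap D'\supseteq U\cap D'\ne\emptyset$. If both satisfy (L2), then $D\cap D'\supseteq U^c\ne\emptyset$.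

(ii) At most one of them is $U$-large by (i). If $U\cap D^c=\emptyset$, then $D$ satisfies (L1), and if $U\cap D=\emptyset$, then $D^c$ satisfies (L1). Suppose that both sets are nonempty. Then $U^c\cap D^c=\emptyset$, and $D$ satisfies (L2), or $U^c\cap D=\emptyset$, and $D^c$ satisfies (L2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim1}]
Write $\varphi^1=\varphi$ and $\varphi^0=\neg\varphi$. For $\varepsilon\in\{0,1\}$ and $z$ of the sort of $y$, let $\psi_\varepsilon(y,z)$ be the formula
\begin{multline*}
\exists x\,\varphi^\varepsilon(x,z)\ \wedge\ \Bigl[\forall x\,\bigl(\varphi^\varepsilon(x,z)\to\varphi(x,y)\bigr)\ \vee\\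
\Bigl(\exists x\,\neg\varphi^\varepsilon(x,z)\wedge\forall x\,\bigl(\varphi^\varepsilon(x,z)\vee\varphi(x,y)\bigr)\wedge\exists x\,\bigl(\varphi^\varepsilon(x,z)\wedge\varphi(x,y)\bigr)\Bigr)\Bigr].
\end{multline*}
It does not depend on $M$. With $U=D_c^\varepsilon$, the statement $\psi_\varepsilon(a,c)$ says that $D_a$ is $U$-large if $\emptyset\ne U\ne X$, says that $D_a=X$ if $U=X$, and is false if $U=\emptyset$. Put
\[
\psi(y;z,u,u'):=\bigl(u=u'\wedge\psi_1(y,z)\bigr)\vee\bigl(u\ne u'\wedge\psi_0(y,z)\bigr).
\]

\emph{The formula $\psi$ is a witness.} Let $A\subseteq M^y$ be finite with $|A|\ge2$ and let $p=\operatorname{tp}_\varphi(b/A)$. For $a\in A$ let $U_a$ be the side of $a$ containing $b$; then $\varphi(b,a)$ holds if and only if $U_a=D_a$. Choose $c\in A$ such that $U=U_c$ is minimal under inclusion among the sets $U_a$, and let $\varepsilon$ be the truth value of $\varphi(b,c)$, so that $U=D_c^\varepsilon\ne\emptyset$. We claim that $\varphi(b,a)\iff\psi_\varepsilon(a,c)$ for all $a\in A$.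

If $U=X$, minimality gives $U_a=X$ for all $a\in A$. Then $\varphi(b,a)$ holds if and only if $D_a=X$, which is the meaning of $\psi_\varepsilon(a,c)$.

Let $U\ne X$ and $a\in A$. The set $U_a^c$ is not $U$-large: it misses $b\in U$, so (L1) fails, and (L2) would give $U_a\subsetneq U$, against minimality. By Lemma~\ref{lem:large}(ii), $U_a$ is the unique $U$-large side of $a$. So $\psi_\varepsilon(a,c)$ holds if and only if $D_a=U_a$, that is, if and only if $\varphi(b,a)$ holds.

Since $|A|\ge2$, there are $e,e'\in A$ with $e=e'$ if $\varepsilon=1$ and $e\ne e'$ if $\varepsilon=0$, and $\psi(\cdot\,;c,e,e')$ defines $p$.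

\emph{The VC-dimension is at most $3$.} Let $\mathcal F_\varepsilon$ be the family of sets $\psi_\varepsilon(M^y,c)$ with $D_c^\varepsilon\notin\{\emptyset,X\}$. Fix such a $c$, put $U=D^\varepsilon_c$, and let $a\ne a'$ in $M^y$. Let $E$ and $E'$ be the $U$-large sides of $a$ and $a'$. By Lemma~\ref{lem:large}(i) there is $b\in E\cap E'$. Then $\varphi(b,a)\iff E=D_a\iff\psi_\varepsilon(a,c)$, and the same holds for $a'$. So every trace of $\mathcal F_\varepsilon$ on $\{a,a'\}$ is a trace of a set $\varphi(b,M^y)$, and $\mathcal F_\varepsilon$ shatters no two-element set.

Every set defined by an instance of $\psi$ belongs to $\mathcal F_0\cup\mathcal F_1$ or is one of the two sets $\emptyset$ and $\{a:D_a=X\}$. By (V2) there are at most $2(1+4)+2=12<16$ traces on a four-element set, so no such set is shattered. The bound is the same in all models of $T$.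
\end{proof}

The hypothesis on $\varphi$ is essential for Lemma~\ref{lem:large}(ii). If all four intersections of $U,U^c$ with $D,D^c$ are nonempty, then neither $D$ nor $D^c$ is $U$-large: the parameter $U$ has no preferred side of $D$. The counterexample turns this lack of preference into an actual symmetry.

\section{Symmetry forces independence}\label{sec:symmetry}

Graphs are simple, and $v\sim w$ denotes adjacency. A set of vertices is \emph{independent} if no two of its elements are adjacent. Let $\Gamma=(V,\sim)$ be Henson's countable homogeneous universal triangle-free graph \cite{Henson}. It contains no triangle, and we use two further properties.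
\begin{itemize}
\item[(H1)] Every finite triangle-free graph is isomorphic to an induced subgraph of $\Gamma$.
\item[(H2)] Every isomorphism between finite induced subgraphs of $\Gamma$ extends to an automorphism of $\Gamma$.
\end{itemize}

\begin{proposition}\label{prop:sym}
Let $M=(X,Y;\varphi)$ be a two-sorted structure with one relation $\varphi\subseteq X\times Y$. Suppose that there are a point $o\in X$ and pairwise distinct elements $[v]^+,[v]^-\in Y$ $(v\in V)$ such that:
\begin{itemize}
\item[(S1)] for every $v\in V$, $\varphi(o,[v]^+)$ holds and $\varphi(o,[v]^-)$ fails;
\item[(S2)] for every $\alpha\in\operatorname{Aut}(\Gamma)$ there is an automorphism of $M$ that maps $[v]^+$ to $[\alpha v]^+$ and $[v]^-$ to $[\alpha v]^-$ for all $v\in V$;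
\item[(S3)] for every $v\in V$ there is an automorphism of $M$, a \emph{flip at $v$}, that exchanges $[v]^+$ and $[v]^-$ and fixes $[w]^+$ and $[w]^-$ for all $w\sim v$.
\end{itemize}
Let $k\ge0$ and let $R\subseteq Y\times Y^k$ be $\operatorname{Aut}(M)$-invariant. If every $\varphi$-type over every $A\subseteq Y$ with $|A|=2k+2$ is defined by $R(\cdot,c)$ for some $c\in A^k$, then $R$ has infinite VC-dimension.
\end{proposition}

One should picture $[v]^+$ and $[v]^-$ as the two sides of a wall in $X$, the wall of $v$ crossing the wall of $w$ when $v\sim w$, and the flip at $v$ as the reflection in the wall of $v$.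

\subsection*{The case of one parameter}
Let $k=1$. Choose an independent set $\{u_1,u_2,u_3,u_4\}$ and let $A=\{[u_1]^+,[u_2]^+,[u_3]^-,[u_4]^-\}$. By (S1) the type of $o$ over $A$ answers yes, yes, no, no. It is defined by $R(\cdot,c)$ for some $c=[w]^\delta\in A$. One of $u_1,u_2$, call it $v_+$, is different from $w$, and so is one of $u_3,u_4$, call it $v_-$. Thus $R([v_+]^+,[w]^\delta)$ holds and $R([v_-]^-,[w]^\delta)$ fails. By (H2), $\operatorname{Aut}(\Gamma)$ is transitive on ordered pairs of distinct nonadjacent vertices. So (S2) and invariance give, for all $v'\ne w'$ with $v'\not\sim w'$,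
\[
R([v']^+,[w']^\delta)\ \text{ holds}\quad\text{and}\quad R([v']^-,[w']^\delta)\ \text{ fails}.
\]
If $v'\sim w'$, the flip at $v'$ fixes $[w']^\delta$ and exchanges $[v']^+$ and $[v']^-$, so $R(\cdot,[w']^\delta)$ gives the same answer on $[v']^+$ and on $[v']^-$. Therefore, for $v'\ne w'$,
\[
v'\sim w'\iff\bigl(R([v']^+,[w']^\delta)\leftrightarrow R([v']^-,[w']^\delta)\bigr).
\]
The relation $R$ was asked only to define types, but it has been forced to encode the graph $\Gamma$, and by (H1) the graph $\Gamma$ contains all finite bipartite graphs.

For general $k$ three things change. We take $k+1$ elements of each sign, so that one of each sign is not a parameter. The tuple $c$ may have repeated entries, and we keep track of its equality pattern. Finally, we only control $R([v']^\pm,c')$ when $v'$ is adjacent to none or to all of the vertices occurring in $c'$, and the bipartite graph has to be chosen accordingly.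

\begin{proof}[Proof of Proposition~\ref{prop:sym}]
By (H1) there are disjoint sets $I_+,I_-\subseteq V$ of size $k+1$ with $I_+\cup I_-$ independent. The set
\[
A=\{[v]^+:v\in I_+\}\cup\{[v]^-:v\in I_-\}
\]
has $2k+2$ elements. Choose $c=([w_1]^{\delta_1},\dots,[w_k]^{\delta_k})\in A^k$ such that $R(\cdot,c)$ defines $\operatorname{tp}_\varphi(o/A)$, and put $Q=\{w_1,\dots,w_k\}\subseteq I_+\cup I_-$. Since $|Q|\le k$, there are $v_+\in I_+\setminus Q$ and $v_-\in I_-\setminus Q$. By (S1),
\begin{equation}\label{eq:start}
R([v_+]^+,c)\ \text{ holds}\quad\text{and}\quad R([v_-]^-,c)\ \text{ fails}.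
\end{equation}
Call a map $\beta\colon Q\to V$ \emph{good} if it is injective and $\beta(Q)$ is independent, and put $c_\beta=([\beta w_1]^{\delta_1},\dots,[\beta w_k]^{\delta_k})$.

\emph{Claim A. If $\beta$ is good and $v'\notin\beta(Q)$ is adjacent to no element of $\beta(Q)$, then $R([v']^+,c_\beta)$ holds and $R([v']^-,c_\beta)$ fails.} Extend $\beta$ by $v_+\mapsto v'$. This is a bijection between the independent sets $Q\cup\{v_+\}$ and $\beta(Q)\cup\{v'\}$, so by (H2) it extends to some $\alpha\in\operatorname{Aut}(\Gamma)$. The automorphism of $M$ given by (S2) maps $([v_+]^+,c)$ to $([v']^+,c_\beta)$, and the first half of \eqref{eq:start} gives the first assertion. Extending $\beta$ by $v_-\mapsto v'$ instead, we map $([v_-]^-,c)$ to $([v']^-,c_\beta)$, and the second half of \eqref{eq:start} gives the second assertion.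

\emph{Claim B. There is a truth value $\theta$ such that, whenever $\beta$ is good and $v'$ is adjacent to every element of $\beta(Q)$, both $R([v']^+,c_\beta)$ and $R([v']^-,c_\beta)$ have truth value $\theta$.} The flip at $v'$ fixes $c_\beta$ and exchanges $[v']^+$ and $[v']^-$, so the two statements have the same truth value. If $(\gamma,v'')$ is another such pair, the map $\beta w\mapsto\gamma w$ $(w\in Q)$, $v'\mapsto v''$ is an isomorphism between induced subgraphs, both being stars. By (H2) and (S2) an automorphism of $M$ maps $([v']^+,c_\beta)$ to $([v'']^+,c_\gamma)$, so the truth value does not depend on the pair.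

If $k=0$, then $Q=\emptyset$, both claims apply to any vertex $v'$, and they contradict each other; so no $R$ satisfies the hypothesis. Let $k\ge1$, so that $Q\neq\emptyset$, and let $n\ge1$. Consider the finite graph whose vertices are $v_1,\dots,v_n$ and the elements of pairwise disjoint sets $Q_S$ of size $|Q|$, one for each $S\subseteq\{1,\dots,n\}$, and whose only edges join $v_i$ to every element of $Q_S$ when $i\notin S$. It is bipartite, hence triangle-free, and by (H1) we may take it to be an induced subgraph of $\Gamma$. Choose a bijection $\beta_S\colon Q\to Q_S$; it is good. Put $c_S=c_{\beta_S}$. Claim A applies to $(\beta_S,v_i)$ when $i\in S$, and Claim B applies when $i\notin S$. If $\theta$ is ``false'', this gives $R([v_i]^+,c_S)\iff i\in S$. If $\theta$ is ``true'', it gives $R([v_i]^-,c_S)\iff i\notin S$. In either case the sets $R(\cdot,c_S)$ shatter an $n$-element subset of $Y$. As $n$ is arbitrary, $R$ has infinite VC-dimension.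
\end{proof}

Both signs are needed in $A$: over a set of elements $[v]^+$ alone, the type of $o$ is defined by the relation that is always true.

It is easy to satisfy (S1)--(S3). Take $X=\bigoplus_V\mathbb Z/2$, $o=0$, $[v]^+=\{x:x_v=0\}$, $[v]^-=\{x:x_v=1\}$, let $\varphi$ be membership, and let the flip at $v$ be translation by the basis vector $e_v$. But here every finite set of elements $[v]^+$ is shattered, so $\varphi$ has IP and the proposition says nothing of interest. The defect is that all flips commute and all walls cross. The difficulty is to have the flips and keep the VC-dimension finite. We therefore take the group generated by involutions $v\in V$ in which $v$ and $w$ are made to commute only when $v\sim w$.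

\section{Halfspaces in a right-angled Coxeter group}\label{sec:group}

Up to and including Lemma~\ref{lem:cross}, $\Gamma=(V,\sim)$ may be any graph. Its \emph{right-angled Coxeter group} is
\[
W=\langle V\mid v^2=1\ (v\in V),\ vw=wv\ (v\sim w)\rangle .
\]
We record three consequences of the presentation.
\begin{itemize}
\item[(W1)] Two words in the alphabet $V$ represent the same element if and only if they are connected by insertions and deletions of subwords $vv$ and by \emph{swaps} $vw\leftrightarrow wv$ with $v\sim w$. Indeed, the monoid with these relations is a group, since each generator is its own inverse, and so it equals $W$.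
\item[(W2)] The assignment $v\mapsto e_v$ defines a homomorphism $W\to\bigoplus_V\mathbb Z/2$. Hence conjugates of generators are nontrivial, and two generators that are conjugate in $W$ are equal.
\item[(W3)] For $F\subseteq V$, the assignment fixing each $v\in F$ and sending each $v\notin F$ to $1$ respects the relations, so it defines an endomorphism $\rho_F$ of $W$. It is the identity on $\langle F\rangle$ and maps $\langle F'\rangle$ into $\langle F\cap F'\rangle$, so $\langle F\rangle\cap\langle F'\rangle=\langle F\cap F'\rangle$. The same assignment defines a homomorphism from $W$ to the right-angled Coxeter group $W_F$ of the induced subgraph on $F$, which is a left inverse of the natural map $W_F\to W$. So $W_F\to W$ is injective.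
\end{itemize}
A word is \emph{reduced} if no shorter word represents the same element. The one deeper fact that we need is Tits' solution of the word problem, in the right-angled case.

\begin{theorem}[Tits \cite{Tits}; see {\cite[Theorem 3.4.2]{Davis}}]\label{thm:tits}
Two reduced words representing the same element of $W$ are connected by swaps alone.
\end{theorem}

The case of infinite $V$ reduces to the finite case. Let $F$ be the finite set of letters occurring in the two words. By (W3) the words are equal in $W_F$, and they are reduced in $W_F$ because a shorter word there would be a shorter word in $W$.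

\subsection{Reflections and halfspaces}

Let $\mathcal R=\{gvg^{-1}:g\in W,\ v\in V\}$ be the set of \emph{reflections}. A \emph{step} goes from $h$ to $hs$, where $h\in W$ and $s\in V$; it is an oriented edge of the Cayley graph. The step \emph{crosses} the reflection $hsh^{-1}$, which is the element of $W$ whose left multiplication exchanges $h$ and $hs$. The reverse step, from $hs$ to $h=(hs)s$, crosses $(hs)s(hs)^{-1}=hsh^{-1}$, the same reflection. A starting point $h$ and a word $s_1\cdots s_n$ determine the \emph{path} $h,\ hs_1,\ hs_1s_2,\dots$; it is a \emph{geodesic} if the word is reduced, that is, if no path with the same endpoints has fewer steps. Left multiplication by $k\in W$ maps paths to paths with the same word, and it maps a step crossing $r$ to a step crossing $krk^{-1}$.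

We want the steps crossing $r$ to form a wall that cuts $W$ in two. This is the content of the next lemma.

\begin{lemma}\label{lem:parity}
If two words represent the same element of $W$, then for each $r\in\mathcal R$ the two paths starting at $1$ cross $r$ the same number of times modulo $2$.
\end{lemma}

\begin{proof}
It suffices to treat one move from (W1), performed at a position where the path is at $h$. The move does not change the steps before or after the affected subword. Inserting $vv$ adds a step and its reverse, hence two crossings of $hvh^{-1}$. For $v\sim w$, the steps $v,w$ from $h$ cross $hvh^{-1}$ and $hvwvh^{-1}=hwh^{-1}$, and the steps $w,v$ cross the same two reflections in the opposite order.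
\end{proof}

For $r\in\mathcal R$ and $g\in W$ let $f_r(g)\in\mathbb Z/2$ be the parity of the number of crossings of $r$ on any path from $1$ to $g$. Prefixing a path from $1$ to $g$, we see that any path from $g$ to $g'$ crosses $r$ a number of times congruent to $f_r(g)+f_r(g')$. The \emph{halfspaces} of $r$ are
\[
H_r^+=\{g:f_r(g)=0\}\ni1,\qquad H_r^-=\{g:f_r(g)=1\}.
\]
Both are nonempty: if $r=gvg^{-1}$, the step from $g$ to $gv$ crosses $r$, so its endpoints lie in different halfspaces. Two elements lie in the same halfspace of $r$ if and only if paths between them cross $r$ an even number of times. Translating such a path by $k$, we obtain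
\begin{equation}\label{eq:translate}
\{kH_r^+,\,kH_r^-\}=\{H^+_{krk^{-1}},\,H^-_{krk^{-1}}\}\qquad(k\in W).
\end{equation}
Two reflections $r,s$ \emph{cross} if the four sets $H_r^{\varepsilon}\cap H_s^{\eta}$, $\varepsilon,\eta\in\{+,-\}$, are nonempty. A reflection does not cross itself, and by \eqref{eq:translate} $r$ and $s$ cross if and only if $krk^{-1}$ and $ksk^{-1}$ do.

\begin{example}\label{ex:ladder}
Let $\Gamma$ be the path with edges $a\sim v$ and $v\sim b$. Then $W$ is the direct product of $\langle v\rangle$ and the infinite dihedral group $\langle a,b\rangle$, whose elements are the alternating words in $a$ and $b$. The Cayley graph is the ladder of Figure~\ref{fig:ladder}. The reflection $v$ crosses $a$ and $b$, while $a$ and $b$ do not cross, since $H_a^-\cap H_b^-=\emptyset$. Left multiplication by $v$ exchanges the two rows and preserves each column, so it fixes the halfspaces of $a$ and of $b$. Left multiplication by $a$ does not fix the halfspaces of $b$; it maps them to those of $aba$. This is the difference from the group $\bigoplus_V\mathbb Z/2$.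
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.5]
\draw (-2.4,0)--(2.4,0);
\draw (-2.4,1)--(2.4,1);
\foreach \x/\p/\q in {-2/ba/bav,-1/b/bv,0/1/v,1/a/av,2/ab/abv}{
  \draw (\x,0)--(\x,1);
  \fill (\x,0) circle (1.3pt) node[below] {$\p$};
  \fill (\x,1) circle (1.3pt) node[above] {$\q$};}
\foreach \x/\r in {-1.5/bab,-0.5/b,0.5/a,1.5/aba}{
  \draw[dashed] (\x,-0.45)--(\x,1.5) node[above] {$r=\r$};}
\draw[dashed] (-2.6,0.5)--(2.6,0.5) node[right] {$r=v$};
\end{tikzpicture}
\caption{Part of the Cayley graph of the right-angled Coxeter group of the path with edges $a\sim v$ and $v\sim b$. The dashed line labeled $r$ meets exactly the steps that cross the reflection $r$; the vertices on its two sides form the halfspaces of $r$, and $H_r^+$ is the side containing $1$.}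
\label{fig:ladder}
\end{figure}

\begin{lemma}\label{lem:geod}
\begin{itemize}
\item[(i)] A geodesic crosses each reflection at most once.
\item[(ii)] A path that crosses each reflection at most once is a geodesic.
\item[(iii)] A geodesic between two points of a halfspace of $r$ does not cross $r$, so it stays in that halfspace.
\end{itemize}
\end{lemma}

\begin{proof}
(i) After a translation the path starts at $1$. Let its word be $s_1\cdots s_n$, and suppose that steps $i<j$ cross the same reflection. Put $u=s_1\cdots s_{i-1}$ and $m=s_{i+1}\cdots s_{j-1}$. Then $us_iu^{-1}=(us_im)s_j(us_im)^{-1}$. Conjugating by $(us_i)^{-1}$ gives $s_i=ms_jm^{-1}$, and so $s_ims_j=m$. Deleting the letters $s_i$ and $s_j$ gives a shorter word for the same element, so the word is not reduced.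

(ii) If the path has $n$ steps, it crosses $n$ distinct reflections exactly once each. Every path with the same endpoints crosses each of them an odd number of times, and a step crosses only one reflection. So such a path has at least $n$ steps.

(iii) The number of crossings is even, and it is at most $1$ by (i).
\end{proof}

\subsection{Which reflections cross}

For $v\in V$ let $L_v=\{w\in V:w\sim v\}$. To control the reflections crossing $v$, we first locate the elements of $H_v^+$ that lie next to the wall of $v$. In Figure~\ref{fig:ladder} they form the bottom row $\langle a,b\rangle=\langle L_v\rangle$. This is the only place where Theorem~\ref{thm:tits} is used.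

\begin{lemma}\label{lem:carrier}
Let $v\in V$. If $h\in H_v^+$ is an endpoint of a step that crosses $v$, then $h\in\langle L_v\rangle$.
\end{lemma}

\begin{proof}
Reversing the step if necessary, it goes from $h$ to $hu$ with $u\in V$ and $huh^{-1}=v$. By (W2), $u=v$, so $hv=vh$. Let $s_1\cdots s_n$ be a reduced word for $h$. Its path from $1$ crosses each reflection at most once and does not cross $v$, by Lemma~\ref{lem:geod}(i) and (iii). The step from $h$ to $hv$ crosses $v$. So $s_1\cdots s_nv$ is reduced by Lemma~\ref{lem:geod}(ii). The word $vs_1\cdots s_n$ represents the same element and has the same length, so it is reduced as well.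

By Theorem~\ref{thm:tits}, a sequence of swaps transforms $vs_1\cdots s_n$ into $s_1\cdots s_nv$. Follow each occurrence of a letter through this sequence. Two occurrences can change their relative order only by being swapped with each other, and this requires that the letters be adjacent in $\Gamma$. In particular two occurrences of $v$ never change order, so the initial $v$ of the first word ends as the first occurrence of $v$ in the second word, in position $i$, say. The occurrences $s_1,\dots,s_{i-1}$ now precede it, whereas nothing preceded it at the start. Hence $s_1,\dots,s_{i-1}\in L_v$. If $i\le n$, then $s_i=v$, and step $i$ of the path of $s_1\cdots s_n$ crosses $s_1\cdots s_{i-1}\,v\,s_{i-1}\cdots s_1=v$, which we excluded. So $i=n+1$, and $h=s_1\cdots s_n\in\langle L_v\rangle$.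
\end{proof}

\begin{lemma}\label{lem:cross}
If $v\in V$ and $s\in\mathcal R$ cross, then $s=kwk^{-1}$ for some $k\in\langle L_v\rangle$ and $w\in L_v$. In particular $s\in\langle L_v\rangle$.
\end{lemma}

\begin{proof}
We show that $\langle L_v\rangle$ meets both halfspaces of $s$. Let $\varepsilon\in\{+,-\}$ and choose $g\in H_v^+\cap H_s^\varepsilon$ and $g'\in H_v^-\cap H_s^\varepsilon$. A geodesic from $g$ to $g'$ stays in $H_s^\varepsilon$ by Lemma~\ref{lem:geod}(iii), and one of its steps crosses $v$. Let $h_\varepsilon$ be the endpoint of this step that lies in $H_v^+$. By Lemma~\ref{lem:carrier}, $h_\varepsilon\in\langle L_v\rangle\cap H_s^\varepsilon$. Write $h_+^{-1}h_-$ as a word in $L_v$. The path from $h_+$ with this word stays in $\langle L_v\rangle$ and ends at $h_-$, so one of its steps, from $k$ to $kw$ with $k\in\langle L_v\rangle$ and $w\in L_v$, crosses $s$.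
\end{proof}

\begin{lemma}\label{lem:three}
If $\Gamma$ is triangle-free, there are no three pairwise crossing reflections.
\end{lemma}

\begin{proof}
Suppose that $r,s,t$ cross pairwise. Conjugating all three, we may assume that $r=v\in V$. By Lemma~\ref{lem:cross}, $t\in\langle L_v\rangle$ and $s=kwk^{-1}$ with $k\in\langle L_v\rangle$ and $w\in L_v$. Put $t'=k^{-1}tk\in\langle L_v\rangle$. The reflections $w=k^{-1}sk$ and $t'$ cross, so Lemma~\ref{lem:cross}, applied to the generator $w$, gives $t'\in\langle L_w\rangle$. By (W3), $t'\in\langle L_v\cap L_w\rangle$. Since $v\sim w$ and $\Gamma$ has no triangle, $L_v\cap L_w=\emptyset$. So $t'=1$, contradicting (W2).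
\end{proof}

Conversely, cliques produce crossings. Let $K\subseteq V$ be a finite clique and $S\subseteq K$. The elements of $K$ commute, so the path from $1$ whose word lists $S$ crosses exactly the reflections in $S$. Hence
\begin{equation}\label{eq:clique}
\text{for } v\in K:\qquad \textstyle\prod_{u\in S}u\in H_v^-\iff v\in S .
\end{equation}
So a triangle gives three pairwise crossing reflections, and triangle-freeness cannot be dropped from Lemma~\ref{lem:three}.

\section{The counterexample}\label{sec:proof}

From now on $\Gamma$ is Henson's graph and $W$ is its right-angled Coxeter group.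

\begin{definition}\label{def:M}
$M=(X,Y;\varphi)$ is the two-sorted structure with $X=W$, $Y=\{H_r^+,H_r^-:r\in\mathcal R\}$, and $\varphi(x,y)$ the relation $x\in y$. For $v\in V$ we write $[v]^+=H_v^+$ and $[v]^-=H_v^-$.
\end{definition}

A two-element set $\{a,a'\}\subseteq Y$ is shattered by the sets $\varphi(b,Y)$ if and only if the four intersections of $a,a^c$ with $a',a'^c$ are nonempty, that is, if and only if $a$ and $a'$ are halfspaces of crossing reflections. Lemma~\ref{lem:three} therefore reads as follows.

\begin{corollary}\label{cor:pairs}
Among any three elements of $Y$ there are two that do not form a shattered pair.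
\end{corollary}

\begin{lemma}\label{lem:S}
The elements $[v]^+,[v]^-$ $(v\in V)$ are pairwise distinct, and \textup{(S1)--(S3)} hold in $M$ with $o=1$.
\end{lemma}

\begin{proof}
We have $1\in[v]^+$ and $1\notin[v]^-$, which is (S1) and shows $[v]^+\ne[w]^-$ for all $v,w$. The one-step path from $1$ to $v$ crosses $v$ and nothing else, so $v\notin[v]^+$, while $v\in[w]^+$ for $w\ne v$. Hence $[v]^+\ne[w]^+$ and, taking complements, $[v]^-\neq[w]^-$ for $v\ne w$.

(S2) An automorphism $\alpha$ of $\Gamma$ permutes the defining relations, so it extends to a group automorphism $\tilde\alpha$ of $W$. It maps the step from $h$ to $hs$, which crosses $r=hsh^{-1}$, to the step from $\tilde\alpha(h)$ to $\tilde\alpha(h)\alpha(s)$, which crosses $\tilde\alpha(r)$. Since $\tilde\alpha(1)=1$, we get $f_{\tilde\alpha(r)}(\tilde\alpha(g))=f_r(g)$, so $\tilde\alpha(H_r^\varepsilon)=H^\varepsilon_{\tilde\alpha(r)}$. Thus $\tilde\alpha$ permutes $Y$, preserves membership, and maps $[v]^\varepsilon$ to $[\alpha v]^\varepsilon$.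

(S3) By \eqref{eq:translate}, left multiplication by $v$ permutes $Y$, so it gives an automorphism of $M$. The set $v[v]^+$ is a halfspace of $vvv=v$ containing $v\cdot1=v$, so it is $[v]^-$; taking complements, $v[v]^-=[v]^+$. For $w\sim v$, the set $v[w]^+$ is a halfspace of $vwv=w$ containing $v$, so it is $[w]^+$; taking complements, $v[w]^-=[w]^-$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Every pair inside a shattered set is shattered, so the VC-dimension of $\varphi$ is at most $2$ by Corollary~\ref{cor:pairs}. For an edge $v\sim w$, the points $1,v,w,vw$ shatter $\{[v]^-,[w]^-\}$ by \eqref{eq:clique}, so the VC-dimension is exactly $2$. The statement about invariant relations is Proposition~\ref{prop:sym}, which applies by Lemma~\ref{lem:S}.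

Since $T$ is complete, $\varphi$ has VC-dimension $2$ in every model of $T$, so it is NIP in $T$. Let $\psi(y,z)$ be a witness with $z=(z_1,\dots,z_k)$. The relation $R=\{(a,c):M\models\psi(a,c)\}$ is $\operatorname{Aut}(M)$-invariant, and it defines types over sets of size $2k+2\ge2$ as required. So $\psi$ has infinite VC-dimension in $M$.
\end{proof}

The three properties of $\Gamma$ have separate roles. Triangle-freeness makes $\varphi$ NIP: by \eqref{eq:clique}, a graph with arbitrarily large cliques would give $\varphi$ infinite VC-dimension. Homogeneity (H2) spreads the information \eqref{eq:start}, obtained from a single type, over the whole graph. Universality (H1) supplies the bipartite graphs that turn this information into independence.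

\begin{remark}\label{rem:crossIP}
Let $\chi(y,y')$ be the formula saying that $\{y,y'\}$ is shattered; it is a conjunction of four existential quantifications of Boolean combinations of $\varphi(x,y)$ and $\varphi(x,y')$. For $v,w\in V$ we have $\chi([v]^+,[w]^+)\iff v\sim w$. One direction is \eqref{eq:clique}. For the other, if $v$ and $w$ cross, then $w$ is conjugate to an element of $L_v$ by Lemma~\ref{lem:cross}, so $w\in L_v$ by (W2). The bipartite graphs in the proof of Proposition~\ref{prop:sym}, with $|Q_S|=1$, show that $\chi$ has IP.
\end{remark}

\begin{remark}\label{rem:finite}
Allowing finitely many NIP formulas instead of one does not help. Suppose that $\psi_1,\dots,\psi_m$ are NIP in $T$ and that every $\varphi$-type over a finite $A$ with $|A|\ge2$ is defined by an instance of some $\psi_i$ with parameters from $A$. After adding dummy variables, all $\psi_i$ have the same variables $(y,z)$. Let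
\[
\psi(y;z,u_0,\dots,u_m):=\bigvee_{i=1}^m\Bigl(u_i=u_0\wedge\bigwedge_{1\le j\le m,\ j\ne i}u_j\ne u_0\wedge\psi_i(y,z)\Bigr).
\]
Given $e\ne e'$ in $A$, the index $i$ is selected by $u_0=u_i=e$ and $u_j=e'$ for the other $j$, so $\psi$ is a witness. Each instance of $\psi$ defines $\emptyset$ or a set defined by an instance of some $\psi_i$, so $\psi$ is NIP by (V2). This contradicts Theorem~\ref{thm:main}.
\end{remark}

\section{Parameters}\label{sec:param}

A formula with parameters $d$ defines a relation that is invariant only under the automorphisms fixing $d$. In $M$ this is a real loss: left multiplication by $v$ moves every point of $X$, so a single parameter from $X$ removes all the flips of Lemma~\ref{lem:S}. In $M^\infty$ a finite tuple of parameters misses some copy of $M$, and in that copy all symmetries survive.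

\begin{proof}[Proof of Theorem~\ref{thm:param}]
\emph{VC-dimension.} Suppose that $B=\{a_1,a_2,a_3\}\subseteq Y^\infty$ is a shattered three-element set. Some point has trace $B$, so $B\subseteq Y_i$ for some $i$. Every nonempty trace on $B$ comes from a point of $X_i$; the empty trace may come from another copy. Each subset $S$ of $\{a_1,a_2\}$ is cut out by a point whose trace on $B$ is the nonempty set $S\cup\{a_3\}$, and this point lies in $X_i$. So $\{a_1,a_2\}$ is shattered in $M_i$, and by symmetry so are the other two pairs. This contradicts Corollary~\ref{cor:pairs}. A pair shattered in $M_0$ is shattered in $M^\infty$. So the VC-dimension is $2$ in $M^\infty$, hence in all models of the complete theory $T^\infty$.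

\emph{Parameters from $M^\infty$.} Let $\psi(y,z,t)$ be a formula with $z=(z_1,\dots,z_k)$, and let $d$ be a tuple from $M^\infty$ such that every $\varphi$-type over every $A\subseteq Y^\infty$ of size $2k+2$ is defined by $\psi(\cdot,c,d)$ for some $c\in A^k$. Choose $i$ such that no entry of $d$ lies in $M_i$, and let
\[
R=\{(a,c)\in Y_i\times Y_i^k: M^\infty\models\psi(a,c,d)\}.
\]
An automorphism of $M_i$, extended by the identity on the other copies, is an automorphism of $M^\infty$ fixing $d$. So $R$ is $\operatorname{Aut}(M_i)$-invariant. If $A\subseteq Y_i$ has size $2k+2$ and $b\in X_i$, then $b$ has the same $\varphi$-type over $A$ in $M_i$ and in $M^\infty$, so this type is defined by $R(\cdot,c)$ for some $c\in A^k$. By Theorem~\ref{thm:main}, $R$ has infinite VC-dimension, and hence so does $\psi(y,z,d)$.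

\emph{Other models.} Fix $\psi(y,z,t)$ and $m\in\mathbb N$, and put $n=2k+2$. Let $\theta_m(t)$ be the conjunction of
\[
\forall y_1\cdots\forall y_n\,\forall x\ \Bigl[\bigwedge_{i<j}y_i\ne y_j\ \to\ \bigvee_{\sigma}\ \bigwedge_{j=1}^n\bigl(\varphi(x,y_j)\leftrightarrow\psi(y_j,y_{\sigma(1)},\dots,y_{\sigma(k)},t)\bigr)\Bigr],
\]
where $\sigma$ ranges over all maps $\{1,\dots,k\}\to\{1,\dots,n\}$, with the formula saying that no set of $m+1$ elements is shattered by the sets $\psi(\cdot,c,t)$. This is a formula without parameters. By the previous step $M^\infty\models\neg\exists t\,\theta_m(t)$, so the same sentence holds in every $N\models T^\infty$. If $\psi(y,z,d)$ had the properties in the theorem in some $N$, with VC-dimension at most $m$, then $N\models\theta_m(d)$, a contradiction.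
\end{proof}

\begin{remark}
The use of two sorts is a convenience. Let $M'$ be the one-sorted structure on $X\sqcup Y$ with the same relation $\varphi$. A shattered three-element set lies in $Y$, and its nonempty traces come from points of $X$, so the first step of the last proof shows that $\varphi$ has VC-dimension $2$ in $M'$. Automorphisms of $M$ are automorphisms of $M'$. Hence the restriction to $Y\times Y^k$ of a witness $\psi(y,z_1,\dots,z_k)$ in $\operatorname{Th}(M')$ satisfies the hypothesis of Theorem~\ref{thm:main}, and $\psi$ has IP.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Davis}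
M. Davis, \emph{The Geometry and Topology of Coxeter Groups}.

\bibitem{EK}
Shlomo Eshel and Itay Kaplan, \emph{On uniform definability of types over finite sets for NIP formulas}, arXiv:1904.10336 (2019).

\bibitem{Henson}
Henson, 1971.

\bibitem{Tits}
J. Tits, \emph{Le probl\`eme des mots dans les groupes de Coxeter}, 1969.

\end{thebibliography}
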